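# Tori and spheres in the closure of a Riemann surface under its bounded holomorphic functions

## 1. The guess: $\mathrm{cl}\,X$ has dimension two and no second cohomology

Let $X$ be a connected Riemann surface and $H^\infty(X)$ the Banach algebra of bounded holomorphic functions on $X$ with the supremum norm. We assume throughout that $H^\infty(X)$ separates the points of $X$.

**Definition.** The maximal ideal space $M(H^\infty(X))$ is the set of nonzero multiplicative linear functionals (characters) $\xi:H^\infty(X)\to\mathbb C$ with the weak-$*$ topology. It is compact and Hausdorff. The Gelfand transform of $f$ is the continuous function $\hat f(\xi)=\xi(f)$. A point $x\in X$ is identified with the evaluation $f\mapsto f(x)$, and $\mathrm{cl}\,X$ is the closure of $X$ in $M(H^\infty(X))$.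

So a point of $\mathrm{cl}\,X$ is a limit of evaluations along a net, and two nets $x_\alpha$, $y_\beta$ converge to the same point exactly when $\lim f(x_\alpha)=\lim f(y_\beta)$ for every bounded $f$. Equivalently, $\mathrm{cl}\,X$ is the image of a continuous map $p:\beta X\to M(H^\infty(X))$, where $\beta X$ is the Stone–Čech compactification and $p$ is the identity on $X$: the map $p$ glues those points of $\beta X$ that bounded holomorphic functions cannot tell apart.

Two invariants measure how complicated $\mathrm{cl}\,X$ is. The covering dimension $\dim Y$ of a compact Hausdorff space $Y$ is the least $n$ such that every finite open cover has a finite open refinement in which no point lies in more than $n+1$ sets. The groups $H^n(Y,\mathbb Z)$ are Čech cohomology groups. It is known that $\dim\beta X=2$ and $H^2(\beta X,\mathbb Z)=0$. Since $X$ has real dimension two, the first guess is that gluing by $p$ does no harm. This is the conjecture that Alexander Brudnyi and Amol Sasane's paper "Projective freeness and Hermiteness of complex function algebras"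 (arXiv:2208.04901, 2022) gives as a problem:

**Conjecture.** $\dim\mathrm{cl}\,X=2$ and $H^2(\mathrm{cl}\,X,\mathbb Z)=0$.

Let us test it. In each example there is a bounded function $\pi$ on $X$ with values in the unit disc $\mathbb D$, and we look only at the part of $\mathrm{cl}\,X$ where $|\hat\pi|<1$. Write $K_r=\{|z|\le r\}$.

**Example 1 (the disc and the punctured disc).** Let $X=\mathbb D$, $\pi(z)=z$, and let $\hat\pi(\xi)=z_0\in\mathbb D$. For $f\in H^\infty(\mathbb D)$ we have $f-f(z_0)=(\pi-z_0)g$ with $g$ bounded, so $\hat f(\xi)=f(z_0)$, and $\xi$ is evaluation at $z_0$. Over $|z|<1$ the closure is the disc itself. For $X=\mathbb D\setminus\{0\}$ every bounded holomorphic function extends over $0$, so over $|z|<1$ the closure is again $\mathbb D$: the puncture is filled.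

**Example 2 (finite branched covers).** Let $\pi:X\to\mathbb D$ be holomorphic and proper. If $x_\alpha\to\xi$ with $|\hat\pi(\xi)|<r<1$, then eventually $x_\alpha$ lies in the compact set $\pi^{-1}(K_r)$, so $\xi\in X$. Over $|z|<1$ the closure is $X$. If no branch value lies on $|z|=r$, then $\pi^{-1}(K_r)$ is a compact surface, and each component has nonempty boundary because $X$ is connected and not compact. So it has dimension $2$ and no second cohomology.

**Example 3 (an infinite cyclic cover).** Let $X=\{\operatorname{Re}s>0\}$ and $\pi(s)=e^{-s}$, the universal cover of $\mathbb D\setminus\{0\}$. Here fibres are infinite and not compact. The fibre through $s_0$ is $\{s_n=s_0+2\pi \mathrm i n:n\in\mathbb Z\}$; put $c=\operatorname{Re}s_0$. The product of the pseudohyperbolic distances from $s_0$ to the other points is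
$$\prod_{n\ne0}\frac{|2\pi n|}{|2c+2\pi\mathrm i n|}=\prod_{n\ge1}\Big(1+\frac{c^2}{\pi^2n^2}\Big)^{-1}=\frac{c}{\sinh c}>0,$$
and it is the same from every $s_n$. By Carleson's interpolation theorem every bounded sequence $(a_n)$ equals $(f(s_n))$ for some $f\in H^\infty(X)$. Two distinct points of $\beta\mathbb Z$ are separated by a $\{0,1\}$-valued function on $\mathbb Z$, hence by some such $f$; so the closure of the fibre in $\mathrm{cl}\,X$ is a copy of $\beta\mathbb Z$, which is totally disconnected. Even this infinite fibre adds nothing to the dimension.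

So far the guess survives. In fact both halves of it are false.

## 2. What the map $\beta X\to\mathrm{cl}\,X$ does not give, and what an infinite cover lacks

The sensible way to prove the guess is to push $\dim\beta X=2$ and $H^2(\beta X,\mathbb Z)=0$ forward along the surjection $p:\beta X\to\mathrm{cl}\,X$. This stops at once, because continuous surjections of compact spaces respect neither property. The Cantor set maps onto $[0,1]$, which raises the dimension from $0$ to $1$; collapsing the boundary of $[0,1]^2$ to a point gives $S^2$, which creates an $H^2$. Everything depends on which points $p$ glues.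

The sensible way to disprove the guess is to look for an infinite cover in which the closure of a fibre is a circle. Then over a disc of base points one would see disc $\times$ circle, of dimension three. In Example 3 a promising function exists: for irrational $\alpha>0$ let $w(s)=e^{-\alpha s}$. It has constant modulus on each fibre, and the deck transformation $s\mapsto s+2\pi\mathrm i$ multiplies it by $e^{-2\pi\mathrm i\alpha}$, so its values on a fibre are dense in a circle. But the closure of the fibre is $\beta\mathbb Z$ and not the circle, because other bounded functions separate points of the fibre on which $w$ is nearly constant. This is the exact point of failure: we need *every* bounded holomorphic function, restricted to a fibre, to be a continuous function of $w$.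

## 3. Branching damps the high frequencies along a fibre

Branch points have the required effect. Write $e(t)=e^{2\pi\mathrm i t}$.

**Double cover.** Let $b$ be a finite Blaschke product with simple zeros, at least one, let $X=\{(z,y):z\in\mathbb D,\ y^2=b(z)\}$, $\pi(z,y)=z$, $\sigma(z,y)=(z,-y)$. For $f\in H^\infty(X)$ let $f_1=\frac12(f-f\circ\sigma)$. At a branch point $x_0$ we have $\sigma x_0=x_0$, so $f_1(x_0)=0$. Hence $f_1^2/(b\circ\pi)$ is holomorphic and $\sigma$-invariant: it equals $g\circ\pi$ with $g$ holomorphic on $\mathbb D$. Since $|b|\to1$ at the unit circle, the maximum principle gives $|g|\le\|f\|^2$, that is,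
$$|f(x)-f(\sigma x)|=2|f_1(x)|\le2\|f\|\,|b(\pi(x))|^{1/2}.$$
Where $|b|\le10^{-6}$, no bounded function can separate the two sheets by more than $2\cdot10^{-3}\|f\|$.

**Cyclic cover of degree $2^k$.** Now let $y^{2^k}=b(z)$ and $\sigma(z,y)=(z,e(2^{-k})y)$. Split $f=\sum_{0\le s<2^k}f_s$ with $f_s\circ\sigma=e(s/2^k)f_s$. Near a branch point $y$ is a coordinate, and only powers $y^l$ with $l\equiv s\pmod{2^k}$ occur in $f_s$. So $f_s=(g_s\circ\pi)y^s$, and the maximum principle gives $|f_s|\le\|f\|\,|b\circ\pi|^{s/2^k}$. The frequencies $s\ge2^{k-1}$ are damped by at least $|b|^{1/2}$, while low frequencies are hardly damped.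

**The tower.** Use infinitely many Blaschke products and the function $w=\prod_kb_k^{1/2^k}$, made single-valued on a cover. A frequency $s$ with $2^{l-1}\le s<2^l$ will be damped by $b_l$ alone, with exponent $s/2^l\ge\frac12$. Suppose $|b_k|\approx16^{-k}$ on compact subsets of the base. There are $2^{l-1}$ such frequencies, each of size at most $16^{-l/2}=4^{-l}$, so the Fourier series of $f$ along a fibre converges absolutely, and $f$ is continuous in $w$. On the other hand $\sum_k2^{-k}\log16^k<\infty$, so $w$ itself does not vanish identically. Then the closure of a fibre is a whole circle. This gives dimension at least $3$.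

For $H^2$ we also want two points $p_\pm$ of the base at which this circle collapses to a point; the circles over a segment from $p_-$ to $p_+$ then form a $2$-sphere. Multiplying $w$ by a function vanishing at $p_\pm$ does not help, because $w$ itself would still see the circle. All bounded functions must be damped completely there, and this is arranged by letting branch points accumulate at $p_\pm$.

With several such towers in parallel the circle is replaced by a torus. Let $I=\{1,\dots,m\}$ with $m\in\mathbb N$, or $I=\mathbb N$ (then $m=\infty$); $\mathbb Z^{(I)}$ is the free abelian group on $I$; $\mathbb T$ is the unit circle; $\mathbb T^I$, $\mathbb C^I$ carry the product topology.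

**Theorem 1.** For every $m\in\{1,2,\dots,\infty\}$ there is a connected Riemann surface $X=X_m$ such that $H^\infty(X)$ separates points and

1. $\mathrm{cl}\,X$ contains a closed subset homeomorphic to $\overline{\mathbb D}\times\mathbb T^I$; hence $\dim\mathrm{cl}\,X\ge m+2$.
2. For every $n\ge2$, $H^n(\mathrm{cl}\,X,\mathbb Z)$ contains a subgroup isomorphic to $\Lambda^{n-1}\mathbb Z^{(I)}$, so it is nonzero whenever $n-1\le m$.

For $m=1$: $\dim\mathrm{cl}\,X\ge3$ and $H^2(\mathrm{cl}\,X,\mathbb Z)\supset\mathbb Z$; in fact $\mathrm{cl}\,X$ contains a closed $2$-sphere $S$ with $H^2(\mathrm{cl}\,X,\mathbb Z)\to H^2(S,\mathbb Z)=\mathbb Z$ onto. So the conjecture is false, in both assertions. For $m=\infty$: $\dim\mathrm{cl}\,X=\infty$, and $H^n(\mathrm{cl}\,X,\mathbb Z)$ contains a free abelian group of infinite rank for all $n\ge2$.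

On a first reading take $I=\{1\}$ and drop the index $j\in I$ everywhere.

**Textbook facts used.**

- Subharmonic functions (the constant $-\infty$ is allowed): the maximum principle; $\log|f|$ is subharmonic for holomorphic $f$; if a family of subharmonic functions is locally uniformly bounded above, the upper semicontinuous regularization $V^*$ of its supremum $V$ is subharmonic.
- Dimension: $\dim[0,1]^n=n$, and $\dim$ is monotone on closed subsets of normal spaces.
- Čech cohomology of compact Hausdorff spaces: homotopy invariance; graded-commutative cup product; agreement with singular cohomology on finite tori and spheres; continuity (the cohomology of an inverse limit is the direct limit of the cohomologies); the natural Mayer–Vietoris sequence of a cover by two closed sets.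

## 4. Blaschke products: small on compact sets, tiny at $p_\pm$

**Definitions.** Let $p_\pm=\pm\frac12$ and $\mathbb D'=\mathbb D\setminus\{p_+,p_-\}$. For $(j,k)\in I\times\mathbb N$ (with $\mathbb N=\{1,2,\dots\}$) put $\rho_{j,k}=\frac12\,16^{-(j+k)}$ and
$$b_{j,k}=c_{j,k}\,d^+_{j,k}\,d^-_{j,k},\qquad c_{j,k}(z)=\frac{z^N-\rho_{j,k}}{1-\rho_{j,k}z^N}\ \ (N=N_{j,k}),\qquad d^\pm_{j,k}(z)=\frac{z-q^\pm_{j,k}}{1-q^\pm_{j,k}z},$$
with $q^\pm_{j,k}=\pm(\frac12+\varepsilon_{j,k})$, where the $\varepsilon_{j,k}$ are pairwise distinct and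
$$0<\varepsilon_{j,k}\le\min\big(e^{-4^k},\,2^{-j-k-2}\big)\le\tfrac1{16}.$$
Put $r_{j,k}=\rho_{j,k}^{1/N_{j,k}}$. Since $\rho^{1/N}\to1$ as $N\to\infty$, we can enumerate $I\times\mathbb N$ and choose the $N_{j,k}$ one after the other so large that the $r_{j,k}$ strictly increase along the enumeration, are $>\frac34$, and tend to $1$. Then $N_{j,k}=\log(1/\rho_{j,k})/\log(1/r_{j,k})\to\infty$, because the numerator is bounded below by a positive constant and the denominator tends to $0$.

The factor $c_{j,k}$ is nearly the constant $-\rho_{j,k}$ on compact sets and carries its zeros out to the circle; the factors $d^\pm_{j,k}$ place one zero next to each of $p_\pm$.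

Each $b_{j,k}$ is a finite Blaschke product. The zeros of $c_{j,k}$ are simple and lie on $|z|=r_{j,k}>\frac34$; the zeros of $d^\pm_{j,k}$ satisfy $\frac12<|q^\pm_{j,k}|\le\frac9{16}$. The $r_{j,k}$ are distinct and so are the $\varepsilon_{j,k}$; hence all zeros of the $b_{j,k}$ are simple, and the zero sets $Z_{j,k}\neq\emptyset$ are pairwise disjoint and avoid $p_\pm$. Put $Z=\bigcup Z_{j,k}$. We record
$$Z\subset\{|z|>\tfrac34\}\cup\{\pm t:\tfrac12<t\le\tfrac9{16}\}.\tag{1}$$

We use the elementary inequality, for $0<\rho<1$, $|u|<1$,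
$$\frac{\big||u|-\rho\big|}{1-\rho|u|}\le\Big|\frac{u-\rho}{1-\rho u}\Big|\le\frac{|u|+\rho}{1+\rho|u|},$$
which follows from $1-\big|\frac{u-\rho}{1-\rho u}\big|^2=\frac{(1-|u|^2)(1-\rho^2)}{|1-\rho u|^2}$ and $1-\rho|u|\le|1-\rho u|\le1+\rho|u|$.

**(b) Smallness.** *For $r<1$: $\sup_{K_r}|b_{j,k}|\le16^{-(j+k)}$ for all but finitely many $(j,k)$.* For all but finitely many pairs $r_{j,k}>r$, hence $r^N<\rho$ (indices dropped), and on $K_r$ we get $|b|\le|c|\le r^N+\rho\le2\rho=16^{-(j+k)}$.

**(c) Not too small.** *For compact $L\subset\mathbb D'$ there is $C_L$ with $0\le\log\frac1{|b_{j,k}|}\le C_L(j+k)$ on $L$ for all but finitely many $(j,k)$.* Let $L\subset K_r$, $r<1$. For all but finitely many pairs, on $L$,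
$$|c_{j,k}|\ge\rho-r^N=\rho\big(1-(r/r_{j,k})^N\big)\ge\rho/2,$$
because $r_{j,k}\to1$ keeps $r/r_{j,k}$ below a constant $<1$ and $N\to\infty$. Let $2\delta=\mathrm{dist}(L,\{p_\pm\})$. As soon as $\varepsilon_{j,k}<\delta$, which excludes finitely many pairs, $|z-q^\pm|\ge\delta$ and $|1-q^\pm z|\le2$ on $L$, so $|d^\pm|\ge\delta/2$. Altogether $\log\frac1{|b_{j,k}|}\le\log\frac2{\rho_{j,k}}+2\log\frac2\delta=(j+k)\log16+\log4+2\log\frac2\delta$.

**(d) Tiny at $p_\pm$.** *For each $j$: $\sum_k2^{-k}\log\frac1{|b_{j,k}(p_\pm)|}=\infty$, with finite terms.* The terms are finite as $p_\pm\notin Z$. Further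
$$|b_{j,k}(p_\pm)|\le|d^\pm_{j,k}(p_\pm)|=\frac{\varepsilon_{j,k}}{\frac34-\frac12\varepsilon_{j,k}}\le2\varepsilon_{j,k}\le2e^{-4^k},$$
so the $k$-th term is at least $2^{-k}(4^k-\log2)\to\infty$.

**Consequences.** By (c) a compact subset of $\mathbb D'$ meets only finitely many $Z_{j,k}$, so $Z$ is closed and discrete in $\mathbb D'$, and $Z\cup\{p_\pm\}$ is a countable set closed in $\mathbb D$. Put $\mathbb D''=\mathbb D'\setminus Z$; it is open, and connected since a disc minus a countable set is path-connected. Define on $\mathbb D$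
$$R_j=\prod_k|b_{j,k}|^{2^{-k}}=\exp\sum_k2^{-k}\log|b_{j,k}|.$$
By (c) and $\sum_k2^{-k}(j+k)<\infty$, the series, apart from finitely many terms, converges uniformly on compact subsets of $\mathbb D'$. So $R_j$ is continuous on $\mathbb D'$, positive on $\mathbb D'\setminus\bigcup_kZ_{j,k}$, and $\log R_j$ is harmonic on $\mathbb D''$. By (d), $R_j(p_\pm)=0$. For each $n$, $R_j\le\prod_{k\le n}|b_{j,k}|^{2^{-k}}$, which is continuous with a value at $p_\pm$ that tends to $0$ as $n\to\infty$; hence $R_j(z)\to0$ as $z\to p_\pm$. **So $R_j$ is continuous on all of $\mathbb D$, and among the points of $\mathbb D\setminus Z$ it vanishes exactly at $p_+$ and $p_-$.**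

## 5. The branched cover on which $\prod_kb_{j,k}^{1/2^k}$ is single-valued

Let $\mu\subset\mathbb T$ be the group of all $2^k$-th roots of unity, $k\ge0$, and $\Gamma$ the group of $\zeta\in\mu^I$ with $\zeta_j=1$ for all but finitely many $j$. It is countable and dense in $\mathbb T^I$. Let $\sigma_{j,k}\in\Gamma$ have $j$-th coordinate $e(2^{-k})$ and all others $1$. The $\sigma_{j,k}$ generate $\Gamma$.

**Step 1: the monodromy.** This step computes how the multivalued function $\prod_kb_{j,k}^{1/2^k}$ changes along loops. On $\mathbb D''$ let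
$$\omega_j=2\partial\log R_j=\sum_k2^{-k}\frac{b_{j,k}'}{b_{j,k}}\,dz,$$
which converges locally uniformly, because locally uniform convergence of harmonic functions passes to derivatives. By the argument principle its period along a loop $\gamma$ in $\mathbb D''$ is $2\pi\mathrm i\sum_k2^{-k}n_{j,k}$ with $n_{j,k}=\sum_{\zeta\in Z_{j,k}}\mathrm{ind}_\gamma(\zeta)$. For all but finitely many $(j,k)$ the zeros of $c_{j,k}$ lie outside a disc $K_r$ containing $\gamma$, and $q^\pm_{j,k}$ lies in a disc about $p_\pm$ disjoint from $\gamma$. So $n_{j,k}=n_\infty:=\mathrm{ind}_\gamma(p_+)+\mathrm{ind}_\gamma(p_-)$ for all but finitely many $(j,k)$. Since $\sum_{k\ge1}2^{-k}=1$ and $e(n_\infty)=1$,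
$$\chi_j(\gamma):=e^{\int_\gamma\omega_j}=e\Big(\sum_k2^{-k}(n_{j,k}-n_\infty)\Big)\in\mu,$$
the sum being finite, and $\chi_j(\gamma)=1$ for all but finitely many $j$. So $\chi=(\chi_j)$ is a homomorphism $\pi_1(\mathbb D'')\to\Gamma$. A small positive loop about a point of $Z_{j,k}$ goes to $\sigma_{j,k}$, so $\chi$ is onto.

*Example.* Let $I=\{1\}$ and let $\gamma$ be the circle $|z-\frac12|=\frac18$. It encloses $p_+$ and all $q_{1,k}^+$, and by (1) no other point of $Z$ and not $p_-$. So $n_{1,k}=1=n_\infty$ for all $k$, and $\chi(\gamma)=1$. A loop around $p_+$ that encloses just the $q^+_{1,k}$ with $k\ge2$ has $\chi=e(\frac12)=-1$.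

**Step 2: the cover over $\mathbb D''$.** Here we make the functions single-valued. Let $\pi:X_0\to\mathbb D''$ be the connected covering belonging to $\ker\chi$. It is Galois with deck group $\pi_1(\mathbb D'')/\ker\chi\cong\Gamma$. A loop in $X_0$ projects into $\ker\chi$, so $w_j=C_j\exp\int\pi^*\omega_j$ is well defined, holomorphic and zero-free on $X_0$. Since $d\log|w_j|=\operatorname{Re}\pi^*(2\partial\log R_j)=d(\log R_j\circ\pi)$, we can choose $C_j$ so that $|w_j|=R_j\circ\pi$. For a deck transformation $g$, the forms $d\log(w_j\circ g)$ and $d\log w_j$ agree, so $w_j\circ g/w_j$ is constant, equal to $\chi_j(\gamma)$ where $\gamma$ is the projection of a path from a point $x$ to $gx$. The map $g\mapsto(w_j\circ g/w_j)_j\in\Gamma$ is the isomorphism just mentioned; we identify $g$ with its image. Thus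
$$|w_j|=R_j\circ\pi,\qquad w_j\circ\zeta=\zeta_jw_j\quad(\zeta\in\Gamma).\tag{2}$$

**Step 3: filling in the branch points.** This step produces the points that damp bounded functions. Let $\Delta$ be a small disc about $z_0\in Z_{j,k}$ whose closure lies in $\mathbb D'$ and contains no other point of $Z$, and let $\Delta^*=\Delta\setminus\{z_0\}$. The generator of $\pi_1(\Delta^*)$ goes to $\sigma_{j,k}$, of order $2^k$. So each component of $\pi^{-1}(\Delta^*)$ is a $2^k$-sheeted cover of $\Delta^*$, a punctured disc with coordinate $u$, $u^{2^k}=z-z_0$; its stabilizer in $\Gamma$ is $\langle\sigma_{j,k}\rangle$, and $\Gamma$ permutes the components transitively. Fill in the puncture $u=0$ of every such component, for every $z_0\in Z$. This gives a connected Riemann surface $X$ and a holomorphic map $\pi:X\to\mathbb D'$, onto. The group $\Gamma$ acts on $X$ by automorphisms, its orbits are the fibres of $\pi$, and the stabilizer of a point $x_0$ over $z_0\in Z_{j,k}$ is $\langle\sigma_{j,k}\rangle$. The functions $w_j$ are bounded by $1$, so they extend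 to $X$, and (2) persists by continuity.

**Step 4: the local form of $\sigma_{j,k}$.** We need to know exactly how $\sigma_{j,k}$ rotates $u$. It covers the identity of $\Delta$, so $(u\circ\sigma_{j,k})^{2^k}=u^{2^k}$, and $u\circ\sigma_{j,k}=\lambda u$ with a constant $\lambda$. Near $x_0$, $|w_j|=R_j\circ\pi$ is comparable to $|b_{j,k}\circ\pi|^{2^{-k}}$, hence to $|z-z_0|^{2^{-k}}=|u|$; so $w_j$ has a simple zero, $w_j=Cu+O(u^2)$ with $C\ne0$. Comparing leading terms in $w_j\circ\sigma_{j,k}=e(2^{-k})w_j$ gives
$$u\circ\sigma_{j,k}=e(2^{-k})\,u.\tag{3}$$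

**Step 5: $H^\infty(X)$ separates points.** For $l\ge0$ let
$$w_{j,l}=w_j^{2^l}\Big/\prod_{k\le l}(b_{j,k}\circ\pi)^{2^{l-k}},\qquad|w_{j,l}|=\prod_{k>l}|b_{j,k}\circ\pi|^{2^{l-k}}\le1.$$
It is holomorphic off a closed discrete set and bounded, so it extends to an element of $H^\infty(X)$. By (2), $w_{j,l}\circ\zeta=\zeta_j^{2^l}w_{j,l}$; by (c) the product for $|w_{j,l}|$ is continuous on $\mathbb D'$ and nonzero off $\bigcup_{k>l}Z_{j,k}$, so $w_{j,l}$ is nonzero over $\mathbb D'\setminus\bigcup_{k>l}Z_{j,k}$.

The bounded function $\pi$ separates different fibres. Let $x\ne\zeta x$ lie over the same $z$. If $z\notin Z$, then some $\zeta_j\ne1$, and $w_j(x)\ne0$, so $w_j$ separates. If $z\in Z_{j_0,k_0}$, then $\zeta\notin\langle\sigma_{j_0,k_0}\rangle$, and this subgroup consists of all elements with $\zeta_j=1$ for $j\ne j_0$ and $\zeta_{j_0}^{2^{k_0}}=1$. So either $\zeta_j\ne1$ for some $j\ne j_0$, and $w_j$ separates since $w_j(x)\ne0$; or $\zeta_{j_0}^{2^{k_0}}\ne1$, and $w_{j_0,k_0}$ separates since $w_{j_0,k_0}(x)\ne0$. $\square$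

## 6. Absolutely convergent Fourier series along the fibres

The surface $X$ has infinitely many sheets, so the maximum principle used in Section 3 needs a substitute.

**Lemma 1.** Let $v$ be subharmonic and bounded above on $X$, and let $c\in\mathbb R$ be such that for each $\epsilon>0$ there is $r<1$ with $v\le c+\epsilon$ on $\{|\pi|>r\}$. Then $v\le c$.

*Proof.* Let $V(z)=\sup_{\pi^{-1}(z)}v$ for $z\in\mathbb D''$. On an evenly covered disc $V$ is a supremum of subharmonic functions with a common upper bound. So $V^*$ is subharmonic and bounded above on $\mathbb D''$. It remains to cross the set $E=\mathbb D\setminus\mathbb D''=Z\cup\{p_\pm\}$, which is closed in $\mathbb D$ and countable. (Such a set is polar, and one can quote the removable singularity theorem, Ransford, *Potential Theory in the Complex Plane*, Thm 3.6.1. Here is the direct argument.) Enumerate $E=\{e_1,e_2,\dots\}$ and put $h(z)=\sum_\nu2^{-\nu}\log\frac{|z-e_\nu|}2$. All terms are negative on $\mathbb D$. A compact subset of $\mathbb D''$ has positive distance from $E$, so $h$ is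 finite and harmonic on $\mathbb D''$; and $h(z)\to-\infty$ as $z\to e_\nu$. For $\eta>0$ let $U=V^*+\eta h$ on $\mathbb D''$, $U=-\infty$ on $E$. Then $U$ is upper semicontinuous on $\mathbb D$, the submean inequality is trivial on $E$ and holds locally on $\mathbb D''$, so $U$ is subharmonic on $\mathbb D$. For each $\epsilon$ we have $U\le V^*\le c+\epsilon$ on $\mathbb D''$ near the unit circle. By the maximum principle $U\le c$. Letting $\eta\to0$ gives $V^*\le c$ on $\mathbb D''$, so $v\le c$ on $X_0$. A point of $X\setminus X_0$ is isolated in $X\setminus X_0$, so the submean inequality on a small circle gives $v\le c$ there too. $\square$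

**Characters.** Let $\mathcal A$ be the set of finitely supported $a\in\mathbb Z_{\ge0}^I$; write $\zeta^a=\prod\zeta_j^{a_j}$ and $w^a=\prod w_j^{a_j}$. Let
$$\Gamma_n=\{\zeta\in\Gamma:\zeta_j^{2^n}=1\ \forall j,\ \zeta_j=1\text{ for }j>n\},\qquad\mathcal A_n=\{a\in\mathcal A:a_j<2^n\ \forall j,\ a_j=0\text{ for }j>n\}.$$
The group $\Gamma_n$ is finite, and the maps $\zeta\mapsto\zeta^a$, $a\in\mathcal A_n$, are exactly its characters, each listed once. The $\Gamma_n$ increase to $\Gamma$ and the $\mathcal A_n$ to $\mathcal A$. For $f\in H^\infty(X)$ and $a\in\mathcal A_n$ put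
$$f_a^{(n)}=\frac1{|\Gamma_n|}\sum_{\zeta\in\Gamma_n}\zeta^{-a}f\circ\zeta,\qquad\text{so}\quad f=\sum_{a\in\mathcal A_n}f_a^{(n)},\qquad f_a^{(n)}\circ\zeta=\zeta^af_a^{(n)}\ (\zeta\in\Gamma_n),\quad|f_a^{(n)}|\le\|f\|.$$

The next lemma is the damping estimate of Section 3, for all branch points at once. Here $\{t\}$ is the fractional part of $t$.

**Lemma 2.** For $a\in\mathcal A_n$,
$$|f_a^{(n)}|\le\|f\|\prod_{j\in I,\,j\le n}\ \prod_{k\le n}|b_{j,k}\circ\pi|^{\{a_j/2^k\}}\quad\text{on }X.$$

*Proof.* Assume $f_a^{(n)}\not\equiv0$ and let $v=\log|f_a^{(n)}|-\sum_{j,k\le n}\{a_j/2^k\}\log|b_{j,k}\circ\pi|$. We check the hypotheses of Lemma 1 with $c=\log\|f\|$.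

*Subharmonicity.* This is clear away from the points $x_0$ over $z_0\in Z_{j,k}$ with $j,k\le n$. At such $x_0$ we have $\sigma_{j,k}\in\Gamma_n$, so $f_a^{(n)}\circ\sigma_{j,k}=e(a_j/2^k)f_a^{(n)}$. By (3), the coefficient of $u^l$ in $f_a^{(n)}$ is zero unless $e(l/2^k)=e(a_j/2^k)$, that is, $l\equiv a_j\pmod{2^k}$. So $f_a^{(n)}$ vanishes at $x_0$ to order at least $M=2^k\{a_j/2^k\}$, the residue of $a_j$ modulo $2^k$. The zero of $b_{j,k}$ at $z_0$ is simple, so $|b_{j,k}\circ\pi|=|u|^{2^k}\cdot|\text{unit}|$, and no other $b_{j',k'}$ vanishes at $z_0$. Hence near $x_0$, $v=\log|f_a^{(n)}/u^M|+{}$harmonic, which is subharmonic across $x_0$.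

*Upper bound.* Let $E_n$ be the finite zero set of the $b_{j,k}$ with $j,k\le n$. Take small disjoint closed discs in $\mathbb D'$ about its points, each containing no other point of $Z$. Off these discs the finitely many finite Blaschke products $|b_{j,k}|$, $j,k\le n$, are bounded below by a positive constant, being continuous on $\overline{\mathbb D}$ and of modulus $1$ on $\mathbb T$. So $v\le\log\|f\|+C$ off the preimages of the discs. The components of these preimages are compact discs $\{|u|\le\text{const}\}$ with boundary over the boundary circles, so the same bound holds inside by the maximum principle.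

*Behavior near $|\pi|=1$.* As $|z|\to1$, $|b_{j,k}(z)|\to1$ uniformly for the finitely many $j,k\le n$, and $|f_a^{(n)}|\le\|f\|$. So Lemma 1 gives $v\le\log\|f\|$. $\square$

**A summable majorant.** Fix $r<1$. By (b), $|b_{j,k}|\le t_{j,k}$ on $K_r$, where $t_{j,k}=16^{-(j+k)}$ except for finitely many pairs, for which we put $t_{j,k}=1$. Let $\tau_j(0)=1$, let $\tau_j(s)=t_{j,l}^{1/2}$ for $2^{l-1}\le s<2^l$, and let $\tau(a)=\prod_j\tau_j(a_j)$; write $\tau^{(r)}$ if $r$ matters. If $a\in\mathcal A_n$ and $2^{l-1}\le a_j<2^l$, then $l\le n$, $j\le n$ and $\{a_j/2^l\}=a_j/2^l\ge\frac12$. Keep in Lemma 2, for each $j$ with $a_j\geq1$, only the factor $k=l$; the others are at most $1$. Thus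
$$|f_a^{(n)}|\le\|f\|\,\tau(a)\quad\text{on }\pi^{-1}(K_r),\quad a\in\mathcal A_n.\tag{4}$$
There are $2^{l-1}$ integers $s$ with $2^{l-1}\le s<2^l$, so $\sum_s\tau_j(s)=1+\sum_l2^{l-1}t_{j,l}^{1/2}$. This is finite for every $j$, and for all but finitely many $j$ it is at most $1+\sum_l2^{l-1}4^{-j-l}\le1+4^{-j}$. Hence
$$\sum_{a\in\mathcal A}\tau(a)=\prod_{j\in I}\sum_{s\ge0}\tau_j(s)<\infty.\tag{5}$$

**Lemma 3.** Let $f\in H^\infty(X)$. There are holomorphic $f_a$ on $X$ ($a\in\mathcal A$) with:

1. $f_a\circ\zeta=\zeta^af_a$ for all $\zeta\in\Gamma$.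
2. For every $r<1$: $|f_a|\le\|f\|\,\tau^{(r)}(a)$ on $\pi^{-1}(K_r)$, and $f=\sum_{a\in\mathcal A}f_a$ uniformly on $\pi^{-1}(K_r)$.
3. On $X_0$, $f_a=(h_a\circ\pi)\,w^a$ with $h_a$ holomorphic on $\mathbb D''$; $h_0$ extends to a bounded holomorphic function on $\mathbb D$, and $f_0=h_0\circ\pi$.
4. For $a\ne0$, $f_a(x)\to0$ as $\pi(x)\to p_\pm$.

*Proof.* *Existence of the limit.* Let $n\le n'$ and $a\in\mathcal A_n$. Restricted to $\Gamma_n$, the character of $a'\in\mathcal A_{n'}$ equals that of $a$ exactly when $a'_j\equiv a_j\pmod{2^n}$ for all $j\le n$. Applying the projection that defines $f_a^{(n)}$ to $f=\sum_{a'\in\mathcal A_{n'}}f_{a'}^{(n')}$ shows that $f_a^{(n)}$ is the sum of the $f_{a'}^{(n')}$ over these $a'$. The only such $a'$ in $\mathcal A_n$ is $a$. By (4), on $\pi^{-1}(K_r)$,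
$$|f_a^{(n)}-f_a^{(n')}|\le\|f\|\sum_{a'\notin\mathcal A_n}\tau(a')\to0\quad(n\to\infty),$$
the tail of the convergent series (5). So $f_a^{(n)}\to f_a$ uniformly on each $\pi^{-1}(K_r)$, and $f_a$ is holomorphic.

*Parts 1 and 2.* A given $\zeta\in\Gamma$ lies in $\Gamma_n$ for large $n$, which gives part 1. The bound in part 2 is the limit of (4). For the expansion, $f=\sum_{a\in\mathcal A_n}f_a^{(n)}$, and on $\pi^{-1}(K_r)$
$$\Big|f-\sum_{a\in\mathcal A_n}f_a\Big|\le\sum_{a\in\mathcal A_n}|f_a^{(n)}-f_a|\to0$$
uniformly, since each term tends to $0$ uniformly and is at most $2\|f\|\tau(a)$. Together with the summable bound this gives part 2.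

*Part 3.* On $X_0$ the function $w^a$ has no zeros, and $f_a/w^a$ is holomorphic and $\Gamma$-invariant by part 1 and (2). So it equals $h_a\circ\pi$. For $a=0$, $\tau(0)=1$ gives $|h_0|\le\|f\|$ on $\mathbb D''$. The points of $Z$ are isolated in $\mathbb D'$, hence removable; after that $p_\pm$ are isolated and removable. By continuity $f_0=h_0\circ\pi$ on $X$.

*Part 4.* Let $a_j\ge1$ and fix $n_0$. For $n\ge n_0$ large, Lemma 2 gives $|f_a^{(n)}|\le\|f\|\prod_{k\le n_0}|b_{j,k}\circ\pi|^{\{a_j/2^k\}}$ (drop factors $\le1$). Let $n\to\infty$, then $\pi(x)\to p_\pm$: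
$$\limsup_{\pi(x)\to p_\pm}|f_a(x)|\le\|f\|\prod_{k\le n_0}|b_{j,k}(p_\pm)|^{\{a_j/2^k\}}.$$
If $2^k>a_j$ then $\{a_j/2^k\}=a_j2^{-k}\ge2^{-k}$. So by (d) the right side tends to $0$ as $n_0\to\infty$. $\square$

*Example.* For $f=\pi$ the only nonzero term is $f_0=\pi$. For $f=w_{j,l}$ it is the term with $a_j=2^l$ and all other $a_{j'}=0$; part 2 says $|w_{j,l}|\le t_{j,l+1}^{1/2}$ on $\pi^{-1}(K_r)$, in accordance with $|w_{j,l}|\le|b_{j,l+1}\circ\pi|^{1/2}$ from Step 5.

## 7. Over a compact subset of $\mathbb D\setminus Z$ the closure is a family of tori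

For compact $K\subset\mathbb D\setminus Z$ (possibly containing $p_\pm$) put
$$N_K=\{\xi\in\mathrm{cl}\,X:\hat\pi(\xi)\in K\},\qquad E_K=\{(z,w)\in K\times\mathbb C^I:|w_j|=R_j(z)\ \forall j\}.$$

**Proposition 4.** $\Phi=(\hat\pi,(\hat w_j)_{j\in I}):N_K\to E_K$ is a homeomorphism.

*Proof.* *Well defined and continuous.* On $X$, $|w_j|=R_j\circ\pi$. On the open set $\{|\hat\pi|<1\}$ of $\mathrm{cl}\,X$ both $|\hat w_j|$ and $R_j\circ\hat\pi$ are continuous, because $R_j$ is continuous on all of $\mathbb D$, and the points of $X$ are dense. So $|\hat w_j|=R_j\circ\hat\pi$ there, and $\Phi$ maps into $E_K$. It is continuous, $N_K$ is closed in $\mathrm{cl}\,X$, hence compact, and $E_K$ is Hausdorff. It remains to show that $\Phi$ is bijective.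

*Injective.* We show that $\Phi(\xi)$ determines $\hat f(\xi)$ for every $f$. Let $\Phi(\xi)=(z,w)$, and let $x_\alpha\in X$ be a net with $x_\alpha\to\xi$. Then $\pi(x_\alpha)\to z$ and $w_j(x_\alpha)\to w_j$. Choose $r<1$ with $|z|<r$. Eventually $x_\alpha\in\pi^{-1}(K_r)$, so $f(x_\alpha)=\sum_af_a(x_\alpha)$ with $|f_a(x_\alpha)|\le\|f\|\tau(a)$. As $\sum\tau(a)<\infty$, the tails are uniformly small, and the limit may be taken term by term along the net.

If $z\in\mathbb D''$, then eventually $x_\alpha\in X_0$ and $f_a(x_\alpha)=h_a(\pi(x_\alpha))\,w(x_\alpha)^a\to h_a(z)w^a$, so $\hat f(\xi)=\sum_ah_a(z)w^a$. If $z=p_\pm$, parts 3 and 4 of Lemma 3 give $f_0(x_\alpha)\to h_0(p_\pm)$ and $f_a(x_\alpha)\to0$ for $a\ne0$, so $\hat f(\xi)=h_0(p_\pm)$. In both cases $\hat f(\xi)$ depends only on $f$ and $\Phi(\xi)$. So $\Phi(\xi)=\Phi(\eta)$ implies $\xi=\eta$.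

*Surjective.* Let $z\in K\cap\mathbb D''$. The fibre $\pi^{-1}(z)$ is an orbit $\Gamma x$, and $w(\zeta x)=(\zeta_jw_j(x))_j$ with $|w_j(x)|=R_j(z)>0$. As $\Gamma$ is dense in $\mathbb T^I$, these points are dense in the torus $\{|w_j|=R_j(z)\ \forall j\}$. The image $\Phi(N_{\{z\}})$ is compact and contains them, so it is the whole fibre of $E_K$ over $z$. For $z=p_\pm$ the fibre of $E_K$ is the single point $(p_\pm,0)$, and $N_{\{p_\pm\}}\ne\emptyset$: the set $\hat\pi(\mathrm{cl}\,X)$ is compact and contains $\pi(X)=\mathbb D'$, hence $p_\pm$. $\square$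

In contrast to Example 3, the infinite fibre now closes up to a torus, and over the punctures $p_\pm$ the torus shrinks to one point.

## 8. A solid piece $\overline{\mathbb D}\times\mathbb T^I$ and the suspension of $\mathbb T^I$

**Proof of Theorem 1, part 1.** Let $K=\{|z|\le\frac14\}$. By (1) it is disjoint from $Z\cup\{p_\pm\}$, so all $R_j>0$ on $K$, and $(z,w)\mapsto(z,(w_j/R_j(z))_j)$ is a homeomorphism $E_K\cong K\times\mathbb T^I$. By Proposition 4 the closed set $N_K\subset\mathrm{cl}\,X$ is homeomorphic to $\overline{\mathbb D}\times\mathbb T^I$. It contains closed copies of $[0,1]^{m+2}$, or of all $[0,1]^n$ if $m=\infty$. Since $\mathrm{cl}\,X$ is compact Hausdorff, hence normal, monotonicity gives $\dim\mathrm{cl}\,X\ge m+2$.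

**Proof of Theorem 1, part 2.**

**Step A: the suspension.** We find the subspace on which cohomology will be detected. The segment $J=[-\frac12,\frac12]$ is a compact subset of $\mathbb D\setminus Z$ by (1); all $R_j>0$ on its interior, and $R_j=0$ at both ends. Let $S=N_J$. The map $J\times\mathbb T^I\to E_J$, $(t,\theta)\mapsto(t,(R_j(t)\theta_j)_j)$, is a continuous surjection of compact Hausdorff spaces whose only identifications collapse each of $\{\frac12\}\times\mathbb T^I$ and $\{-\frac12\}\times\mathbb T^I$ to a point. So $S\cong E_J$ is the suspension of $\mathbb T^I$; for $m=1$ it is a $2$-sphere.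

**Step B: classes on all of $\mathrm{cl}\,X$.** A sphere in a space need not be seen by its cohomology, so we build classes on $\mathrm{cl}\,X$ that restrict nontrivially to $S$. Put
$$C_1=\{|\hat\pi-\tfrac12|\le\tfrac18\},\quad C_2=\{|\hat\pi-\tfrac12|\ge\tfrac18\},\quad C_{12}=C_1\cap C_2=\{|\hat\pi-\tfrac12|=\tfrac18\}\subset\mathrm{cl}\,X.$$
These are closed and $C_1\cup C_2=\mathrm{cl}\,X$. The circle $|z-\frac12|=\frac18$ lies in $|z|\le\frac58$ and avoids $Z\cup\{p_\pm\}$, by (1) and $|q^+_{j,k}-\frac12|\le\frac1{16}$. So $|\hat w_j|=R_j\circ\hat\pi>0$ on $C_{12}$. Let $\alpha_j\in H^1(C_{12},\mathbb Z)$ be the pullback of the generator of $H^1(\mathbb T,\mathbb Z)$ under $\hat w_j/|\hat w_j|:C_{12}\to\mathbb T$. Then $\alpha_j^2=0$, since it comes from $H^2(\mathbb T,\mathbb Z)=0$, and classes of degree one anticommute; so every integer combination of the $\alpha_j$ has square zero. Hence the $\alpha_j$ define a ring homomorphism from the exterior algebra, in particular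
$$\alpha:\Lambda^{n-1}\mathbb Z^{(I)}\to H^{n-1}(C_{12},\mathbb Z).$$
Let $\delta:H^{n-1}(C_{12},\mathbb Z)\to H^n(\mathrm{cl}\,X,\mathbb Z)$ be the Mayer–Vietoris connecting map of $\{C_1,C_2\}$.

**Step C: for $n\ge2$, $\delta\circ\alpha$ is injective.** We restrict to $S$. There
$$C_1\cap S=\{\hat\pi\in[\tfrac38,\tfrac12]\},\qquad C_2\cap S=\{\hat\pi\in[-\tfrac12,\tfrac38]\},\qquad C_{12}\cap S=N_{\{3/8\}}\cong\mathbb T^I.$$
The first two are cones over the third, hence contractible. Under the last homeomorphism $\hat w_j/|\hat w_j|$ is the $j$-th coordinate. For finite $I$ the Künneth formula gives $H^*(\mathbb T^I,\mathbb Z)=\Lambda^*\mathbb Z^I$, generated by the coordinate classes. For $I=\mathbb N$, $\mathbb T^{\mathbb N}$ is the inverse limit of the $\mathbb T^\nu$ under the projections, which pull coordinate classes back to coordinate classes, so continuity gives $H^*(\mathbb T^{\mathbb N},\mathbb Z)=\Lambda^*\mathbb Z^{(\mathbb N)}$. Therefore $\alpha$ followed by restriction to $C_{12}\cap S$ is an isomorphism onto $H^{n-1}(\mathbb T^I,\mathbb Z)$.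 In the exact sequence
$$H^{n-1}(C_1\cap S,\mathbb Z)\oplus H^{n-1}(C_2\cap S,\mathbb Z)\to H^{n-1}(\mathbb T^I,\mathbb Z)\xrightarrow{\ \delta_S\ }H^n(S,\mathbb Z)\tag{6}$$
the first group is $0$ because $n-1\ge1$, so $\delta_S$ is injective. By naturality, $\delta\circ\alpha$ followed by restriction to $S$ equals $\alpha$ followed by restriction to $C_{12}\cap S$ followed by $\delta_S$, which is injective. Hence $\delta\circ\alpha$ is injective, and $H^n(\mathrm{cl}\,X,\mathbb Z)$ contains a copy of $\Lambda^{n-1}\mathbb Z^{(I)}$. This group is nonzero when $n-1\le m$, and free of infinite rank for all $n\ge2$ when $m=\infty$.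

**Step D: the case $m=1$, $n=2$.** Now $S\cong S^2$. The term after (6) is $H^2(C_1\cap S,\mathbb Z)\oplus H^2(C_2\cap S,\mathbb Z)=0$, so $\delta_S:\mathbb Z\to H^2(S,\mathbb Z)$ is an isomorphism. Hence $\delta(\alpha_1)\in H^2(\mathrm{cl}\,X,\mathbb Z)$ has infinite order and restricts to a generator of $H^2(S,\mathbb Z)$; in particular the restriction $H^2(\mathrm{cl}\,X,\mathbb Z)\to H^2(S,\mathbb Z)$ is onto. $\blacksquare$

## 9. The range of the dimension, and characters outside $\mathrm{cl}\,X_m$

**Dimension.** For every $X$ as in the conjecture $\dim\mathrm{cl}\,X\ge2$: a closed coordinate disc in $X$ maps injectively and continuously into $\mathrm{cl}\,X$, hence homeomorphically onto a closed subset. There is no upper bound valid for all $X$, since $\dim\mathrm{cl}\,X_\infty=\infty$; also all $H^n(\mathrm{cl}\,X_\infty,\mathbb Z)$, $n\ge2$, have infinite rank. The argument does not determine $\dim\mathrm{cl}\,X_m$ exactly for finite $m$, nor which finite values $\ge3$ occur.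

**The corona theorem fails for $X_m$.** That is, $X=X_m$ is not dense in $M(H^\infty(X))$. For $f\in H^\infty(X)$ let $h_0$ be as in Lemma 3. We claim that $f\mapsto h_0(0)$ is a character of $H^\infty(X)$ that does not lie in $\mathrm{cl}\,X$.

*It is a character.* The map $f\mapsto f_0$ is linear and sends $1$ to $1$; we show $(fg)_0=f_0g_0$. Over $K_r$, part 2 of Lemma 3 gives $fg=\sum_cF_c$ with finite sums $F_c=\sum_{a+a'=c}f_ag_{a'}$, absolutely and uniformly convergent, with
$$\sum_c\sup_{\pi^{-1}(K_r)}|F_c|\le\|f\|\,\|g\|\Big(\sum_a\tau(a)\Big)^2,\qquad F_c\circ\zeta=\zeta^cF_c.$$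
Averaging over $\Gamma_n$, $(fg)_0^{(n)}$ is the sum of those $F_c$ with $c_j\equiv0\pmod{2^n}$ for all $j\le n$. A fixed $c\ne0$ is excluded from this sum once $n$ is large, so by summability $(fg)^{(n)}_0\to F_0=f_0g_0$. The left side tends to $(fg)_0$.

*It is not in $\mathrm{cl}\,X$.* The function $\pi$ is $\Gamma$-invariant, so $\pi_0=\pi$ and the character sends $\pi$ to $0$. Since $w_1\circ\zeta=\zeta_1w_1$, the $0$-component of $w_1$ is zero, and the character sends $w_1$ to $0$. But at every $\xi\in\mathrm{cl}\,X$ with $\hat\pi(\xi)=0$ we have $|\hat w_1(\xi)|=R_1(0)>0$, as $0\notin Z\cup\{p_\pm\}$. In the picture of Proposition 4, this character sits over the center of the disc that the circle $|w_1|=R_1(0)$ bounds.
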